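\title{Paths of bounded orbits of diagonal flows on the space of lattices}

\begin{abstract}
Let $g_t=\mathrm{diag}(e^{a_1t},\dots,e^{a_dt})$ be a one-parameter diagonal flow on the space $\mathrm{SL}_d(\mathbb{R})/\mathrm{SL}_d(\mathbb{Z})$ of unimodular lattices, and let $B$ be the set of points whose two-sided orbit is bounded. We show that $B$ is dense, path connected and locally path connected if at least two of the exponents $a_i$ are nonnegative and at least two are nonpositive, and that $B$ has infinitely many path components otherwise. In particular, $B$ is path connected for the flow $\mathrm{diag}(e^t,e^t,e^{-t},e^{-t})$ on $\mathrm{SL}_4(\mathbb{R})/\mathrm{SL}_4(\mathbb{Z})$. The paths are limits of paths in the expanding unipotent subgroup that are redrawn at finer and finer scales so as to go around obstacles of codimension two.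
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge 2$, $G=\mathrm{SL}_d(\mathbb{R})$, $\Gamma=\mathrm{SL}_d(\mathbb{Z})$, and let $X=G/\Gamma$ carry the quotient topology. The coset $h\Gamma$ is identified with the lattice $h\mathbb{Z}^d$, so $X$ is the space of lattices of covolume one in $\mathbb{R}^d$, and $G$ acts on it by left multiplication. A \emph{one-parameter diagonal flow} on $X$ is a flow $x\mapsto g_tx$, $t\in\mathbb{R}$, where
\[
g_t=\mathrm{diag}(e^{a_1t},\dots,e^{a_dt}),\qquad a_1+\dots+a_d=0,\qquad a=(a_1,\dots,a_d)\in\mathbb{R}^d\setminus\{0\}.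
\]
A subset of $X$ is \emph{bounded} if it is contained in a compact set. We write $B$ for the set of $x\in X$ whose orbit $\{g_tx:t\in\mathbb{R}\}$ is bounded, and $\widetilde B$ for the preimage of $B$ in $G$. The space $X$ is not compact, and \emph{Mahler's criterion} describes how: a subset of $X$ is bounded if and only if there is $\varepsilon>0$ such that no lattice in it contains a nonzero vector of length less than $\varepsilon$. So $B$ consists of the lattices whose nonzero vectors stay uniformly away from the origin under all $g_t$. The following question comes from Chaika and Hensel~\cite{CH}.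

\begin{quote}
\emph{Is there a one-parameter diagonal flow on $\mathrm{SL}_4(\mathbb{R})/\mathrm{SL}_4(\mathbb{Z})$ for which the set of points with bounded orbit is path connected?}
\end{quote}

The case $d=2$ suggests that the answer is no. Take $g_t=\mathrm{diag}(e^t,e^{-t})$ and $h\in\widetilde B$. If $mh_{11}+nh_{12}=0$ for integers $(m,n)\ne(0,0)$, then the lattice $h\mathbb{Z}^2$ has a nonzero vector on the second axis, and $g_t$ contracts it to $0$ as $t\to+\infty$. So $h_{11}\neq0$ and $h_{12}/h_{11}$ is irrational. Letting $t\to-\infty$, we see the same for $h_{22}/h_{21}$. Since $\Gamma$ is discrete, $G\to X$ is a covering map, and a path in $B$ lifts to a path $h(s)$ in $\widetilde B$. A continuous function on $[0,1]$ with irrational values is constant, so both rows of $h(s)$ keep their directions, and $h(s)=\mathrm{diag}(\alpha(s),\alpha(s)^{-1})h(0)$ with $\alpha$ continuous and positive. Thus for $d=2$ the path components of $B$ are the single orbits.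

What produces this rigidity? For general $d$, each nonzero $v\in\mathbb{Z}^d$ defines a \emph{forward wall} $\{h\in G:(hv)_i=0\text{ whenever }a_i\ge0\}$, on which $g_thv\to0$ as $t\to+\infty$, and a \emph{backward wall} $\{h\in G:(hv)_i=0\text{ whenever }a_i\le0\}$. The set $\widetilde B$ misses all walls. The walls are dense: the directions of the vectors of $h\mathbb{Z}^d$ are dense in the sphere, so a rotation arbitrarily close to the identity moves one of them onto a coordinate axis with $a_i<0$. Since $h\mapsto hv$ is a submersion, a forward wall has codimension $\#\{i:a_i\ge0\}$ and a backward wall has codimension $\#\{i:a_i\le0\}$. For $d=2$ the walls are hypersurfaces, and a path cannot get past them. For $a=(1,1,-1,-1)$ all walls have codimension two, and a path can go around a set of codimension two. This suggests that the answer to the question is yes, and that the dividing line is the codimension of the walls. The difficulty is that missing the walls is not enough. A point of $B$ has to miss infinitely many walls \emph{with a uniform margin}: no vector may become shorter than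 a fixed $\varepsilon$ at any time, and every point of a path must have this property.

We prove that the count of codimensions gives the right answer. If $\omega\in\Gamma$ is a signed permutation matrix, then $\omega g_t\omega^{-1}$ is the diagonal flow with permuted exponents, and its set of points with bounded orbit is $\omega B$. So we may and do assume
\[
a_1\ge a_2\ge\dots\ge a_d ,
\]
and for $1\le j\le d-1$ we put
\[
s_j=a_1+\dots+a_{j-1}+a_{j+1}.
\]

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(I)] If $s_j\ge0$ for all $1\le j\le d-1$, then $B$ is dense in $X$, path connected and locally path connected.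
\item[(II)] If $s_j<0$ for some $j$, then $B$ is not path connected; it has infinitely many path components.
\end{itemize}
\end{theorem}

The number $s_j$ is the second largest exponent of $g_t$ on $\bigwedge^j\mathbb{R}^d$ (Section~\ref{sec:weights}), and the proof of (I) uses the hypothesis in this form, for all $j$. Only two of the inequalities are real conditions, and they say that all walls have codimension at least two.

\begin{lemma}\label{lem:condition}
We have $s_1=a_2$, $s_{d-1}=-a_{d-1}$, and $s_j\ge0$ for $2\le j\le d-2$. Hence the hypothesis of \textup{(I)} holds if and only if $a_2\ge0\ge a_{d-1}$.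
\end{lemma}

\begin{proof}
The two equalities follow from the definition and from $\sum a_i=0$. Let $2\le j\le d-2$ and suppose $s_j<0$. Then $a_{j+1}<0$, since otherwise every term of $s_j$ is nonnegative. So $0<-s_j=a_j+a_{j+2}+\dots+a_d\le a_j+a_{j+2}$. This gives $a_j>0$, hence $s_j\ge a_{j-1}+a_{j+1}\ge a_j+a_{j+2}>0$, a contradiction.
\end{proof}

For $d=2$ the hypothesis of (I) never holds, for $d=3$ it holds if and only if $a_2=0$, and for every $d\ge3$ it holds for $a=(1,0,\dots,0,-1)$. For $d=4$ we obtain the answer to the question.

\begin{corollary}\label{cor:four}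
Let $d=4$. Then $B$ is path connected if and only if $a_2\ge0\ge a_3$, that is, if and only if no three of $a_1,\dots,a_4$ have the same strict sign. In particular $B$ is path connected for $g_t=\mathrm{diag}(e^t,e^t,e^{-t},e^{-t})$.
\end{corollary}

\begin{proof}
Combine Theorem~\ref{thm:main} with Lemma~\ref{lem:condition}. Three of the sorted exponents are negative exactly when $a_2<0$, and three are positive exactly when $a_3>0$.
\end{proof}

Section~\ref{sec:weights} collects the facts on sublattices that we need and constructs a dense set of bounded orbits from number fields. Section~\ref{sec:partII} proves (II). Section~\ref{sec:reduction} reduces (I) to a statement about forward orbits and the expanding subgroup, Proposition~\ref{prop:onesided}. Section~\ref{sec:example} shows the idea of its proof for $a=(1,0,-1)$, and Sections~\ref{sec:codim}--\ref{sec:construction} carry it out.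

\section{Sublattices, weights and lattices from number fields}\label{sec:weights}

Throughout, $j$ ranges over $1\le j\le d-1$ unless we say otherwise. Let $V_j=\bigwedge^j\mathbb{R}^d$, with the Euclidean norm $|\cdot|$ for which the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_j}$, $I=\{i_1<\dots<i_j\}$, form an orthonormal basis. A vector of the form $\xi_1\wedge\dots\wedge\xi_j$ is called \emph{decomposable}; its norm is the $j$-dimensional volume of the parallelepiped spanned by the $\xi_i$. The group $G$ acts on $V_j$ by $g(\xi_1\wedge\dots\wedge\xi_j)=g\xi_1\wedge\dots\wedge g\xi_j$, and $g_te_I=e^{a_It}e_I$, where $a_I=\sum_{i\in I}a_i$ is the \emph{weight} of $e_I$. The largest weight is that of $\{1,\dots,j\}$. Any other $I$ has $i_k\ge k$ for all $k$ and $i_j\ge j+1$, so $a_I\le s_j$, with equality for $I=\{1,\dots,j-1,j+1\}$. Thus $s_j$ is the second largest weight, counted with multiplicity.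

Let $V_j^-$ be the span of the $e_I$ of negative weight, and let $\pi$ be the orthogonal projection of $V_j$ onto the span of the $e_I$ of weight $\ge0$. Then $\pi$ commutes with $g_t$ and has kernel $V_j^-$. Let $b$ be the maximum of all $|a_I|$ and $\ell$ the minimum of all $|a_I|$ with $a_I<0$, over all $j$. For $z\in V_j$ and $t\ge0$,
\begin{equation}\label{eq:weights}
e^{-bt}|z|\le|g_tz|\le e^{bt}|z|,\qquad |g_t\pi z|\ge|\pi z|,\qquad |g_t(z-\pi z)|\le e^{-\ell t}|z-\pi z|.
\end{equation}

A subgroup $\Delta\subset\mathbb{Z}^d$ is \emph{primitive} if $\Delta=\mathbb{Z}^d\cap\operatorname{span}_{\mathbb{R}}\Delta$. Let $\mathcal{W}_j\subset V_j$ be the set of all $w=v_1\wedge\dots\wedge v_j$, where $v_1,\dots,v_j$ is a basis of a primitive subgroup $\Delta$ of rank $j$. The subgroup $\Delta$ determines $w$ up to sign, $w$ determines $\Delta$, and $|gw|=\operatorname{cov}(g\Delta)$ is the covolume of the lattice $g\Delta$ in its span. The set $\mathcal{W}_1$ consists of the primitive vectors.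

\begin{lemma}\label{lem:mahler}
Let $H\subset G$. The set $\{h\Gamma:h\in H\}$ is bounded if and only if $\inf\{|hv|:h\in H,\ v\in\mathcal{W}_1\}>0$, and in that case $\inf\{|hw|:h\in H,\ w\in\mathcal{W}_j\}>0$ for every $j$.
\end{lemma}

\begin{proof}
Every nonzero integer vector is an integer multiple of a primitive one, so the first statement is Mahler's criterion. Minkowski's convex body theorem says that a lattice of rank $j$ has a nonzero point in every ball centered at $0$ in its span whose volume exceeds $2^j$ times the covolume. If all nonzero vectors of $h\Delta$ have length $\ge\varepsilon$, the open ball of radius $\varepsilon$ contains no such point, so $\operatorname{cov}(h\Delta)\ge 2^{-j}\nu_j\varepsilon^j$, where $\nu_j$ is the volume of the unit ball of $\mathbb{R}^j$.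
\end{proof}

Both parts of the theorem need explicit points of $B$. The product of the coordinates of a vector is preserved by every $g_t$, so it suffices to find lattices on which this product is bounded away from zero, and norms of algebraic integers provide them. Let $K$ be a totally real number field of degree $d$, that is, one whose $d$ embeddings $\iota_1,\dots,\iota_d$ into $\mathbb{C}$ all have real image. Let $\alpha_1,\dots,\alpha_d$ be a $\mathbb{Z}$-basis of the ring of integers $\mathcal{O}_K$. The square of $\det(\iota_k(\alpha_l))$ is the discriminant of $K$, which is nonzero. After exchanging $\alpha_1$ and $\alpha_2$ if necessary, the determinant is positive, and there is $c_K>0$ with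
\[
g_K=c_K\,(\iota_k(\alpha_l))_{k,l}\in G.
\]

Such fields exist in abundance. For a prime $p\equiv1\pmod{2d}$, of which there are infinitely many by Dirichlet's theorem, the Galois group of the cyclotomic field $\mathbb{Q}(\zeta_p)\subset\mathbb{C}$ is cyclic of order $p-1$. Let $K_p$ be the fixed field of its subgroup of order $(p-1)/d$. This order is even, so the subgroup contains the unique element of order two, complex conjugation, and $K_p\subset\mathbb{R}$. The field $K_p$ has degree $d$ and is Galois over $\mathbb{Q}$, so every embedding maps it onto itself and it is totally real. Since $\mathbb{Q}(\zeta_p)\cap\mathbb{Q}(\zeta_{p'})=\mathbb{Q}$ for $p\ne p'$, the fields $K_p$ are pairwise distinct. For $d=4$, the fields $\mathbb{Q}(\sqrt2,\sqrt3)$ and $\mathbb{Q}(\sqrt5,\sqrt7)$ are two more examples of totally real Galois fields.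

\begin{lemma}\label{lem:dense}
For every diagonal flow, $g_Kq\in\widetilde B$ for all $q\in\mathrm{SL}_d(\mathbb{Q})$. Consequently $\widetilde B$ is dense in $G$ and $B$ is dense in $X$.
\end{lemma}

\begin{proof}
For $0\ne v\in\mathbb{Z}^d$ put $\alpha=\sum_lv_l\alpha_l\ne0$. The $k$-th coordinate of $g_Kv$ is $c_K\iota_k(\alpha)$, so the product of the coordinates is $c_K^d$ times the norm of $\alpha$, a nonzero integer. Choose $N\in\mathbb{N}$ such that $Nq$ has integer entries. Then $g_Kqv=N^{-1}g_K(Nqv)$ has coordinate product of absolute value at least $(c_K/N)^d$, and so does $g_tg_Kqv$ for every $t$. The inequality of arithmetic and geometric means, $|y|^2\ge d\,|y_1\cdots y_d|^{2/d}$, gives $|g_tg_Kqv|\ge\sqrt d\,c_K/N$, and $g_Kq\in\widetilde B$ by Mahler's criterion. Every element of $G$ is a product of elementary matrices (ones on the diagonal and a single off-diagonal entry). Approximating these entries by rationals shows that $\mathrm{SL}_d(\mathbb{Q})$ is dense in $G$, and so is $g_K\,\mathrm{SL}_d(\mathbb{Q})$.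
\end{proof}

\section{Walls of codimension one: proof of part (II)}\label{sec:partII}

Suppose $s_j<0$ for some $j$. By Lemma~\ref{lem:condition}, $a_2<0$ or $a_{d-1}>0$. Put $i=1$ in the first case and $i=d$ in the second. As for $d=2$, the direction of the $i$-th row cannot move along a path. To tell path components of $B$ apart we need an invariant of this direction that does not change under $\Gamma$, and we use the field generated by the ratios of the entries.

Let $h\in\widetilde B$ and $0\ne v\in\mathbb{Z}^d$. Then $(hv)_i\ne0$. Indeed, if $i=1$ and $(hv)_1=0$, then $g_thv\to0$ as $t\to+\infty$ because $a_2,\dots,a_d<0$; if $i=d$ and $(hv)_d=0$, then $g_thv\to0$ as $t\to-\infty$ because $a_1,\dots,a_{d-1}>0$. Both contradict Mahler's criterion. So the entries $h_{i1},\dots,h_{id}$ are linearly independent over $\mathbb{Q}$; in particular they are nonzero, and $h_{il}/h_{i1}$ is irrational for $l\ge2$. Define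
\[
\Phi(h)=\mathbb{Q}\bigl(h_{i2}/h_{i1},\dots,h_{id}/h_{i1}\bigr)\subset\mathbb{R}.
\]

For $\gamma\in\Gamma$, the entries of the $i$-th row of $h\gamma$ are integer combinations of the $h_{il}$. Dividing numerator and denominator by $h_{i1}$, we see that their ratios lie in $\Phi(h)$, so $\Phi(h\gamma)\subset\Phi(h)$. The same argument for $h\gamma$ and $\gamma^{-1}$ gives equality. Hence $\Phi$ is a function on $B$. Along a path $h(s)$ in $\widetilde B$ each ratio $h_{il}(s)/h_{i1}(s)$, $l\geq 2$, is continuous with irrational values, hence constant. Paths in $B$ lift to paths in $\widetilde B$, so $\Phi$ is constant on each path component of $B$.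

Finally let $K=K_p$. By Lemma~\ref{lem:dense}, $g_K\in\widetilde B$. The ratios in the $i$-th row of $g_K$ are $\iota_i(\alpha_l/\alpha_1)$, and the elements $\alpha_l/\alpha_1$, $1\le l\le d$, form a $\mathbb{Q}$-basis of $K$. So $\Phi(g_K)=\iota_i(K)=K_p$. The fields $K_p$ are pairwise distinct and infinite in number, so the points $g_{K_p}\Gamma$ lie in infinitely many different path components of $B$. This proves part (II) of Theorem~\ref{thm:main}.

\section{Reduction of part (I) to the expanding subgroup}\label{sec:reduction}

A point of $\widetilde B$ satisfies two conditions, one for the future and one for the past: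
\[
\widetilde B=F^+\cap F^-,\qquad F^{\pm}=\{h\in G:\ \{g_th\Gamma:\pm t\ge0\}\text{ is bounded}\}.
\]
We separate them by moving only in directions that leave one condition untouched. Conjugation acts on matrix entries by $(g_thg_{-t})_{kl}=e^{(a_k-a_l)t}h_{kl}$. Let $\mathfrak{n}$ be the space of matrices whose $(k,l)$ entry vanishes unless $a_k>a_l$, and let
\[
U=1+\mathfrak{n},\qquad P^-=\{h\in G:h_{kl}=0\text{ if }a_k>a_l\},\qquad U^-=U^{\mathsf T},\qquad P^+=(P^-)^{\mathsf T},
\]
and $C=P^-\cap P^+$. If we group the indices into blocks on which $a_i$ is constant, then $P^-$ and $P^+$ are the groups of block lower and block upper triangular matrices in $G$, the subgroups $U^-\subset P^-$ and $U\subset P^+$ consist of those with identity blocks on the diagonal, and $C$ is the group of block diagonal matrices, the centralizer of the flow. Conjugation by $g_t$, $t>0$, expands $U$ and contracts $U^-$.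

\begin{lemma}\label{lem:groups}
\begin{itemize}
\item[(a)] $P^-F^+=F^+$ and $P^+F^-=F^-$. In particular $CF^\pm=F^\pm$, $g_tF^\pm=F^\pm$ and $C\widetilde B=\widetilde B$.
\item[(b)] The multiplication maps $P^-\times U\to G$ and $U^-\times C\times U\to G$ are diffeomorphisms onto open subsets of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $p\in P^-$ the entries of $g_tpg_{-t}$ are bounded for $t\ge0$, so these matrices stay in a compact subset of $G$. Since $g_tph\Gamma=(g_tpg_{-t})\,g_th\Gamma$, we get $P^-F^+\subset F^+$. For $p\in P^+$ the same holds with $t\le0$.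

(b) The first map is injective because $P^-\cap U=\{1\}$. The Lie algebra of $G$ is the direct sum of the Lie algebra of $P^-$ and $\mathfrak{n}$, so the map is a local diffeomorphism at $(1,1)$, and at $(p,u)$ by translating, since $(pp')(u'u)=p(p'u')u$. An injective local diffeomorphism is a diffeomorphism onto an open set. Multiplication $U^-\times C\to P^-$ is a diffeomorphism, with inverse $p\mapsto(pk^{-1},k)$, where $k$ is the block diagonal part of $p$. This gives the second statement.
\end{proof}

By (a), moving a point of $\widetilde B$ by an element of $U$ preserves the condition on the past, so only the future has to be watched. The following proposition is the core of the paper.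

\begin{proposition}\label{prop:onesided}
Assume $s_j\ge0$ for all $j$. If $h\in F^+$, $u\in U$ and $uh\in F^+$, then there is a path $\psi:[0,1]\to U$ from $1$ to $u$ with $\psi(s)h\in F^+$ for all $s$. Moreover, every neighborhood $N$ of $1$ in $U$ contains a neighborhood $N'$ of $1$, independent of $h$, such that for $u\in N'$ the path can be chosen in $N$.
\end{proposition}

\begin{corollary}\label{cor:reversed}
Proposition~\ref{prop:onesided} remains true with $U^-$ and $F^-$ in place of $U$ and $F^+$.
\end{corollary}

\begin{proof}
Let $\omega\in\Gamma$ be a signed permutation matrix with $\omega e_i=\pm e_{d+1-i}$. The flow $g'_t=\omega g_{-t}\omega^{-1}$ has the sorted exponents $a_i'=-a_{d+1-i}$. Since $a'_2=-a_{d-1}$ and $a'_{d-1}=-a_2$, it satisfies the hypothesis by Lemma~\ref{lem:condition}. Conjugation by $\omega$ moves the $(k,l)$ entry to position $(d+1-k,d+1-l)$, up to sign, so the group $U$ for $g'_t$ is $\omega U^-\omega^{-1}$. The set $F^+$ for $g_t'$ is $\omega F^-$. Given $h,uh\in F^-$ with $u\in U^-$, apply the proposition for $g'_t$ to $\omega h$ and $\omega u\omega^{-1}$,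 and conjugate the resulting path by $\omega^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(I) from Proposition~\ref{prop:onesided}]
Density is Lemma~\ref{lem:dense}. Let $C^0$ be the identity component of $C$. It is open in $C$ and path connected, so $U^-C^0U$ is an open neighborhood of $1$ in $G$ by Lemma~\ref{lem:groups}(b).

\emph{Claim. If $q,q'\in\widetilde B$ and $q'=u^-ku^+q$ with $u^-\in U^-$, $k\in C^0$, $u^+\in U$, then $q$ and $q'$ are joined by a path in $\widetilde B$.} The point $q''=u^+q$ lies in $F^-$, because $q\in F^-$ and $u^+\in P^+$. It lies in $F^+$, because $q''=(u^-k)^{-1}q'$ with $q'\in F^+$ and $u^-k\in P^-$. So $q''\in\widetilde B$, and $kq''\in\widetilde B$. We join $q$ to $q'$ in three pieces.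
\begin{itemize}
\item From $q$ to $q''$: Proposition~\ref{prop:onesided} gives a path $\psi$ in $U$ from $1$ to $u^+$ with $\psi(s)q\in F^+$, and $\psi(s)q\in P^+F^-=F^-$.
\item From $q''$ to $kq''$: take $k(s)q''$ for a path $k(s)$ in $C^0$ from $1$ to $k$.
\item From $kq''$ to $q'$: Corollary~\ref{cor:reversed} gives a path $\psi^-$ in $U^-$ from $1$ to $u^-$ with $\psi^-(s)kq''\in F^-$, and $\psi^-(s)kq''\in P^-F^+=F^+$.
\end{itemize}

\emph{Path connectedness.} The claim joins nearby points; density lets us chain. Let $\mathcal{N}$ be an open neighborhood of $1$ in $G$ with $\mathcal{N}\mathcal{N}^{-1}\subset U^-C^0U$. For $g\in G$ the set $\widetilde B\cap\mathcal{N}g$ is nonempty by density. Any two of its points $q,q'$ satisfy $q'q^{-1}\in\mathcal{N}\mathcal{N}^{-1}$, so by the claim it lies in a single path component $\chi(g)$ of $\widetilde B$. If $g'\in\mathcal{N}g$, then the open set $\mathcal{N}g\cap\mathcal{N}g'$ contains $g'$, so it is nonempty and contains a point of $\widetilde B$; hence $\chi(g')=\chi(g)$. Thus $\chi$ is locally constant on the connected group $G$, hence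 constant. Each $q\in\widetilde B$ lies in $\chi(q)$, so $\widetilde B$ is path connected, and so is its image $B$.

\emph{Local path connectedness.} Let $q\in\widetilde B$ and let $W$ be a neighborhood of $q$ in $G$. Choose neighborhoods of the identity $N_-\subset U^-$, $N_0\subset C^0$, $N_+\subset U$, with $N_0$ path connected and $N_-N_0N_+q\subset W$. Let $N'_\pm\subset N_\pm$ be given by Proposition~\ref{prop:onesided} and Corollary~\ref{cor:reversed}. Then $W'=N'_-N_0N'_+q$ is a neighborhood of $q$ by Lemma~\ref{lem:groups}(b). For $q'\in W'\cap\widetilde B$ the three pieces above can be chosen in $N_+q$, $N_0N_+q$ and $N_-N_0N_+q$, so $q'$ is joined to $q$ inside $W\cap\widetilde B$. It follows that the path components of any open subset of $\widetilde B$ are open, which means that $\widetilde B$ is locally path connected. Since $\widetilde B$ is the full preimage of $B$ under a covering map, $\widetilde B\to B$ is a surjective local homeomorphism, and $B$ is locally path connected.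
\end{proof}

\section{The idea in the case $a=(1,0,-1)$}\label{sec:example}

This is the smallest case of Proposition~\ref{prop:onesided}. Here $U\cong\mathbb{R}^3$ consists of the upper triangular unipotent matrices $u$, with coordinates $x=u_{12}$, $y=u_{23}$, $r=u_{13}$, and conjugation by $g_t$ maps $(x,y,r)$ to $(e^tx,e^ty,e^{2t}r)$. We want a path $\psi$ in $U$ such that the vectors of $g_t\psi(s)h\mathbb{Z}^3$ stay away from $0$ for $t\ge0$.

\emph{A short vector is harmless if it is not almost contracted.} For $z\in\mathbb{R}^3$ we have $\pi z=(z_1,z_2,0)$ and $|g_tz|\ge|\pi z|$ for $t\ge0$. Inspect the lattice at the times $0,T,2T,\dots$ and fix a threshold $\theta$. When a vector $z$ is first seen below the threshold, $|z|\ge e^{-T}\theta$. If also $|\pi z|\ge\kappa|z|$ at that moment, the vector never becomes shorter than $\kappa e^{-T}\theta$. Only the absence of contraction is used, which is why the weight $0$ counts on the good side.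

\emph{One vector is an obstacle of codimension two.} We can improve $|\pi z|/|z|$ by applying an element of $U$. We have $uz=(z_1+xz_2+rz_3,\ z_2+yz_3,\ z_3)$. For $z\neq0$ the equation $\pi(uz)=0$ has no solution if $z_3=0$, and otherwise it defines the line $y=-z_2/z_3$, $r=-(z_1+xz_2)/z_3$ in $\mathbb{R}^3$. A path can go around a line. For $a=(2,-1,-1)$, by contrast, $U$ is the $(x,r)$-plane and the obstacle $z_1+xz_2+rz_3=0$ is a line in it, which separates.

\emph{Many short vectors can form a wall.} The lattice with basis $\varepsilon^{-2}e_1,\varepsilon e_2,\varepsilon e_3$ contains the vectors $z=\varepsilon(0,m,n)$. At a point of the surface $r=xy$, which separates $U$, we have $uz=\varepsilon(x(m+yn),\,m+yn,\,n)$. As $\varepsilon\to0$ with $\theta$ fixed, the slopes $-m/n$ of the vectors below the threshold become dense, so no fixed $\kappa$ works for a path that crosses the surface. We must prevent this situation, and its symptom is a sublattice of rank two with small covolume. So we watch planes as well as vectors.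

\emph{One plane is also an obstacle of codimension two.} In $V_2$ the weights of $e_{12},e_{13},e_{23}$ are $1,0,-1$. We compute $ue_{12}=e_{12}$, $ue_{13}=e_{13}+ye_{12}$ and $ue_{23}=e_{23}+xe_{13}+(xy-r)e_{12}$. For $z=z_{12}e_{12}+z_{13}e_{13}+z_{23}e_{23}\neq0$ the equation $\pi(uz)=0$ reads $z_{13}+xz_{23}=0$ and $z_{12}+yz_{13}+(xy-r)z_{23}=0$. It has no solution if $z_{23}=0$, and otherwise it defines the line $x=-z_{13}/z_{23}$, $r=z_{12}/z_{23}$.

\emph{At most one short vector and one short plane.} Take the threshold $\theta=\eta^2$ for both ranks, and suppose we know that $|gw|\ge c\eta^2$ for all $w\in\mathcal{W}_1\cup\mathcal{W}_2$. Two primitive vectors $v\ne\pm v'$ with $|gv|,|gv'|\le A\eta^2$ lie in a primitive plane of covolume at most $A^2\eta^4$. Two distinct primitive planes of covolume at most $A\eta^2$ have bases $v,v'$ and $v,v''$, and $1\le|\det(gv,gv',gv'')|\le|gv\wedge gv'|\,|gv\wedge gv''|/|gv|$ gives $|gv|\le A^2\eta^4$. Both are impossible if $A^2\eta^2<c$. So at each inspection time there are at most two lines in $\mathbb{R}^3$ to avoid, and a compactness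 argument gives a margin $\kappa$ that does not depend on the lines.

\emph{Separation of scales.} Replacing $v\in U$ by $g_{-nT}xg_{nT}\,v$ replaces $g_{nT}vh$ by $x\,g_{nT}vh$. So a correction $x$ of bounded size at time $nT$ is a correction of size about $e^{-T}$ at time $(n-1)T$, and it does not spoil the margin gained there if $T$ is large. We redraw the path at each inspection time, piece by piece, and the redrawn paths converge. The argument looks circular, since uniqueness needs the lower bound $c\eta^2$, which comes from the margin $\kappa$, which comes from uniqueness. It closes because $\kappa$ does not depend on $T$ or $\eta$: we choose $\kappa$, then $T$, then $c$, and $\eta$ last.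

\section{Obstacles of codimension two}\label{sec:codim}

From now on we assume $s_j\ge0$ for all $j$; in particular $d\ge3$. The hypothesis is used only in Lemma~\ref{lem:cone}.

We use two structures on $U$. First, $U=1+\mathfrak{n}$ is an affine space, with segments $[u,u']$, Lebesgue measure, and the Euclidean norm $\|\cdot\|$ of the entries on $\mathfrak{n}$. Second, to compare corrections made at different times we need a distance that is compatible with the group law. Let $\rho$ be the distance of the right-invariant Riemannian metric on $U$ given by $\|\cdot\|$ at the identity: $\rho(u,u')$ is the infimum of $\int_0^1\|\dot\beta(s)\beta(s)^{-1}\|\,ds$ over piecewise smooth curves $\beta$ from $u$ to $u'$. Then $\rho(xv,v)=\rho(x,1)=\rho(x^{-1},1)$. An invariant Riemannian metric on a connected Lie group is complete, and its closed balls are compact by the Hopf--Rinow theorem. Let $\varphi_t(u)=g_tug_{-t}$ and $\lambda=\min\{a_k-a_l:a_k>a_l\}>0$. The automorphism $\varphi_{-t}$ multiplies the $(k,l)$ entry of $\dot\beta\beta^{-1}\in\mathfrak{n}$ by $e^{-(a_k-a_l)t}$, so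
\begin{equation}\label{eq:contract}
\rho(\varphi_{-t}u,\varphi_{-t}u')\le e^{-\lambda t}\rho(u,u')\qquad(t\ge0).
\end{equation}
Let $Q=\{u:\|u-1\|<1\}$ and $Q'=\{u:\|u-1\|\le\frac12\}$; both are convex. Fix $0<r_0\le R$ such that $\rho(u,1)\le r_0$ implies $u\in Q'$, and $u\in Q$ implies $\rho(u,1)\le R$. Fix $M\ge1$ such that
\begin{equation}\label{eq:M}
M^{-1}|z|\le|xz|\le M|z|\qquad\text{for all }x\in U\text{ with }\rho(x,1)\le2R,\ z\in V_j,\text{ and all }j.
\end{equation}
The constants $r_0,R,M$ depend only on $a$.

Let $D_j\subset V_j$ be the set of decomposable unit vectors. It is compact, being the image of the set of orthonormal $j$-frames. For $z\in D_j$ the \emph{obstacle} of $z$ is the closed set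
\[
Z_z=\{u\in U:\pi(uz)=0\}.
\]
The consequence of codimension two that we need is that an obstacle casts a shadow of measure zero when seen from a point.

\begin{lemma}\label{lem:cone}
Let $z\in D_j$ and $u_0\in U$. The cone $\Sigma=\{u_0+\sigma(u-u_0):u\in Z_z,\ \sigma\in\mathbb{R}\}$ is a null set in $U$. Consequently $Z_z$ is null, and if $u_0\notin Z_z$, then for almost every $m\in U$ the segment $[u_0,m]$ does not meet $Z_z$.
\end{lemma}

\begin{proof}
The consequences follow at once: $Z_z\subset\Sigma$ (take $\sigma=1$), and if $u_0\notin Z_z$ and $u=u_0+\sigma'(m-u_0)\in Z_z$ with $\sigma'\in[0,1]$, then $\sigma'>0$ and $m\in\Sigma$ with $\sigma=1/\sigma'$.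

A dimension count directly in $U$ is awkward, because $U$ does not act transitively on subspaces. We count in $G$ and return to $U$ with the help of $P^-$.

\emph{Step 1: two coordinates vanish.} Let $L\subset\mathbb{R}^d$ be the $j$-dimensional subspace defined by $z$, and let $I_1=\{1,\dots,j\}$, $I_2=\{1,\dots,j-1,j+1\}$. Their weights satisfy $a_{I_1}\ge a_{I_2}=s_j\ge0$; this is where the hypothesis enters. So if $\pi(gz)=0$, then $g$ belongs to the set $S$ of all $g\in G$ for which the $e_{I_1}$- and $e_{I_2}$-coordinates of $gz$ vanish. The $e_I$-coordinate of $gz$ is the determinant of the coordinate projection $gL\to\mathbb{R}^I$ in suitable bases, so it vanishes if and only if $gL$ contains a nonzero vector whose coordinates in $I$ are zero. Put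
\[
H_0=\operatorname{span}(e_{j+2},\dots,e_d),\qquad H_1=\mathbb{R}e_{j+1}+H_0,\qquad H_2=\mathbb{R}e_j+H_0 .
\]
Then $g\in S$ if and only if $gL\cap H_1\ne0$ and $gL\cap H_2\neq0$. Note that $H_1\cap H_2=H_0$, that $H_1,H_2$ have codimension $j$, and that $H_0$ has codimension $j+1$.

\emph{Step 2: $S$ has codimension two.} Let $\mathbb{S}$ be the unit sphere of $L$, of dimension $j-1$, and let
\begin{align*}
Y_1&=\{(g,\xi)\in G\times\mathbb{S}:g\xi\in H_0\},\\
Y_2&=\{(g,\xi_1,\xi_2)\in G\times\mathbb{S}\times\mathbb{S}:\xi_1\ne\pm\xi_2,\ g\xi_1\in H_1,\ g\xi_2\in H_2\}.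
\end{align*}
If $g\in S$, choose $\xi_1,\xi_2\in\mathbb{S}$ with $g\xi_i\in H_i$. Either $\xi_1=\pm\xi_2$ and $(g,\xi_1)\in Y_1$, or $(g,\xi_1,\xi_2)\in Y_2$. So $S$ is contained in the union of the projections of $Y_1$ and $Y_2$ to $G$. For one or two linearly independent vectors $y_i\in\mathbb{R}^d$, a traceless matrix $A$ can take any prescribed values $Ay_i$: complete the $y_i$ to a basis $y_1,\dots,y_d$ and adjust the trace by letting $Ay_d$ be a multiple of $y_d$, which is possible as $d\ge3$. Hence $(g,\xi)\mapsto g\xi$ is a submersion onto $\mathbb{R}^d\setminus\{0\}$, and $(g,\xi_1,\xi_2)\mapsto(g\xi_1,g\xi_2)$ is a submersion to $\mathbb{R}^d\times\mathbb{R}^d$ on the open set $\xi_1\ne\pm\xi_2$. So $Y_1$ and $Y_2$ are empty or manifolds, of dimensions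
\[
\dim G+(j-1)-(j+1)=\dim G-2,\qquad \dim G+2(j-1)-2j=\dim G-2 .
\]

\emph{Step 3: back to $U$.} For $p\in P^-$ the vector $pe_l$ lies in the span of the $e_k$ with $a_k\le a_l$, so $pe_I$ lies in the span of the $e_J$ with $a_J\le a_I$, and $pV_j^-\subset V_j^-$. Hence $pu\in S$ for all $p\in P^-$ and $u\in Z_z$. Let $Y_i'\subset Y_i$ be the open subset where $g\in P^-U$. By Lemma~\ref{lem:groups}(b) we can write $g=pu$ with $p,u$ depending smoothly on $g$, and we map $Y'_i\times\mathbb{R}\to P^-\times U$ by sending a point with first coordinate $g=pu$ and a number $\sigma$ to $(p,u_0+\sigma(u-u_0))$. Let $\mathcal{I}$ be the union of the two images. It contains $P^-\times\Sigma$. The image of a second countable manifold under a smooth map into a manifold of larger dimension is a $\sigma$-compact null set. Here the dimensions are $\dim G-1$ and $\dim G$, so $\mathcal{I}$ is a Borel null set. By Fubini's theorem the slice $\{m\in U:(p,m)\in\mathcal{I}\}$ is null for almost every $p$, and every slice contains $\Sigma$.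
\end{proof}

\begin{example}\label{ex:four}
For $a=(1,1,-1,-1)$ the obstacles are affine subspaces, and the lemma is elementary. Write $\mathbb{R}^4=\mathbb{R}^2\oplus\mathbb{R}^2$; then $U\cong\mathbb{R}^4$ consists of the maps $u(z',z'')=(z'+Az'',z'')$, where $A$ is a real $2\times2$ matrix. For $j=1$ the obstacle is $\{A:Az''=-z'\}$, which is empty or an affine plane. For $j=2$ the only negative weight is that of $e_3\wedge e_4$, so $u\in Z_z$ if and only if $L=u^{-1}\operatorname{span}(e_3,e_4)=\{(-Ay,y):y\in\mathbb{R}^2\}$, and $Z_z$ has at most one point. For $j=3$ the nonnegative weights are those of $e_{123}$ and $e_{124}$, so $u\in Z_z$ if and only if $e_3,e_4\in uL$. If $L$ is the kernel of the row vector $(\xi',\xi'')$, this means $\xi'A=\xi''$, which again defines the empty set or an affine plane. In each case the cone $\Sigma$ lies in an affine hyperplane.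
\end{example}

The construction will meet infinitely many configurations of obstacles, each with one obstacle per rank. Since such configurations form a compact set, the margin by which we avoid them is uniform.

\begin{lemma}\label{lem:uniform}
Let $D=\prod_{j=1}^{d-1}D_j$, and for $u\in U$ and $\mathbf{z}=(z_j)\in D$ let $f(u,\mathbf{z})=\min_j|\pi(uz_j)|$.
\begin{itemize}
\item[(a)] There is $\kappa_1\in(0,1]$ such that for every $\mathbf{z}\in D$ there is $x\in U$ with $\rho(x,1)\le r_0/3$ and $f(x,\mathbf{z})\ge\kappa_1$.
\item[(b)] For every $\kappa\in(0,1]$ there is $\kappa'\in(0,\kappa]$ with the following property. If $\mathbf{z}\in D$, $u_0,u_1\in Q'$ and $f(u_0,\mathbf{z}),f(u_1,\mathbf{z})\ge\kappa$, then there is a path $\beta$ in $Q$ from $u_0$ to $u_1$ with $f(\beta(s),\mathbf{z})\ge\kappa'$ for all $s$.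
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $\mathbf{z}$. The union of the $Z_{z_j}$ is null by Lemma~\ref{lem:cone}, so there is $x$ in the open set $\{\rho(\cdot,1)<r_0/3\}$ with $f(x,\mathbf{z})>0$. By continuity $f(x,\mathbf{z}')\ge\frac12f(x,\mathbf{z})$ for $\mathbf{z}'$ in a neighborhood of $\mathbf{z}$. Cover $D$ by finitely many such neighborhoods and take the smallest bound, or $1$ if that is smaller.

(b) The admissible triples $(\mathbf{z},u_0,u_1)$ form a closed subset of the compact space $D\times Q'\times Q'$. Fix one. By Lemma~\ref{lem:cone} there is $m\in Q$ such that the segments $[u_0,m]$ and $[m,u_1]$ miss all $Z_{z_j}$. Their union $\beta_0$ lies in $Q$ by convexity. The continuous function $f$ is positive on the compact set $\beta_0\times\{\mathbf{z}\}$, so there are $\varepsilon,\kappa''>0$ with $f(u,\mathbf{z}')\ge\kappa''$ whenever $u$ is within Euclidean distance $\varepsilon$ of $\beta_0$ and $\mathbf{z}'$ is within $\varepsilon$ of $\mathbf{z}$. For an admissible triple $(\mathbf{z}',u'_0,u'_1)$ within $\varepsilon$ of the fixed one in each coordinate, the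 concatenation of $[u_0',u_0]$, $\beta_0$ and $[u_1,u_1']$ lies in $Q$ and within $\varepsilon$ of $\beta_0$, so $f(\cdot,\mathbf{z}')\ge\kappa''$ along it. Take a finite cover, and let $\kappa'$ be the minimum of $\kappa$ and the finitely many $\kappa''$.
\end{proof}

\section{At most one short sublattice of each rank}\label{sec:unique}

Two short sublattices of the same rank force a much shorter one of another rank. The reason is the following inequality, in which $\operatorname{cov}(0)=1$.

\begin{lemma}\label{lem:submod}
For $g\in G$ and primitive subgroups $\Delta,\Delta'\subset\mathbb{Z}^d$, the subgroup $\Delta\cap\Delta'$ is primitive, $\operatorname{rank}(\Delta\cap\Delta')+\operatorname{rank}(\Delta+\Delta')=\operatorname{rank}\Delta+\operatorname{rank}\Delta'$, and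
\[
\operatorname{cov}(g(\Delta\cap\Delta'))\,\operatorname{cov}(g(\Delta+\Delta'))\le\operatorname{cov}(g\Delta)\,\operatorname{cov}(g\Delta').
\]
\end{lemma}

\begin{proof}
Let $\Delta_0=\Delta\cap\Delta'=\mathbb{Z}^d\cap\operatorname{span}\Delta\cap\operatorname{span}\Delta'$. The subspace $\operatorname{span}\Delta\cap\operatorname{span}\Delta'$ is defined by rational linear equations, so it is spanned by its integer points and equals $\operatorname{span}\Delta_0$. Hence $\Delta_0$ is primitive, and the rank formula is the dimension formula for subspaces. Since $\Delta/\Delta_0$ and $\Delta'/\Delta_0$ are torsion free, a basis $(x_i)$ of $\Delta_0$ extends to a basis $(x_i),(y_i)$ of $\Delta$ and to a basis $(x_i),(y'_i)$ of $\Delta'$. The vectors $(x_i),(y_i),(y_i')$ generate $\Delta+\Delta'$, and by the rank formula they form a basis of it. Let $\mu=\operatorname{cov}(g\Delta_0)$, and let $\bar y$ and $\bar y'$ be the wedge products of the projections of the $gy_i$ and of the $gy'_i$ to the orthogonal complement of $\operatorname{span}g\Delta_0$. Volume is base times height, so $\operatorname{cov}(g\Delta)=\mu|\bar y|$,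 $\operatorname{cov}(g\Delta')=\mu|\bar y'|$ and $\operatorname{cov}(g(\Delta+\Delta'))=\mu|\bar y\wedge\bar y'|\le\mu|\bar y||\bar y'|$.
\end{proof}

To exploit this we need thresholds $\theta_j$ with $\theta_{j-k}\theta_{j+k}$ much larger than $\theta_j^2$, and with $\theta_0=\theta_d=1$, because $0$ and $g\mathbb{Z}^d$ have covolume one. So $\theta_j$ should be a power of a small number with an exponent that is strictly concave in $j$ and vanishes at $0$ and $d$. For $0<\eta<1$ put
\[
\theta_j=\eta^{j(d-j)},\qquad 0\le j\le d.
\]
The identity $(j-k)(d-j+k)+(j+k)(d-j-k)=2j(d-j)-2k^2$ gives $\theta_{j-k}\theta_{j+k}=\eta^{-2k^2}\theta_j^2$, and $\theta_j\le\eta^{d-1}$ for $1\le j\le d-1$.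

\begin{definition}\label{def:simple}
Let $A\ge1$. An element $g\in G$ is \emph{$A$-simple} if for each $j$ there is, up to sign, at most one $w\in\mathcal{W}_j$ with $|gw|\le A\theta_j$.
\end{definition}

\begin{lemma}\label{lem:unique}
Let $c\in(0,1]$, $A\ge1$ and $\eta<c/A$. If $|gw|\ge c\theta_j$ for all $j$ and all $w\in\mathcal{W}_j$, then $g$ is $A$-simple.
\end{lemma}

\begin{proof}
Suppose $\Delta\ne\Delta'$ are primitive of rank $j$ with $\operatorname{cov}(g\Delta),\operatorname{cov}(g\Delta')\le A\theta_j$. Distinct primitive subgroups have distinct spans, so $\Delta\cap\Delta'$ has rank $j-k$ with $k\ge1$. It is primitive, so $\operatorname{cov}(g(\Delta\cap\Delta'))\ge c\theta_{j-k}$; for $k=j$ this reads $1\ge c$. The group $\Delta+\Delta'$ has finite index in the primitive subgroup $\Delta''=\mathbb{Z}^d\cap\operatorname{span}(\Delta+\Delta')$ of rank $j+k$, so $\operatorname{cov}(g(\Delta+\Delta'))\ge\operatorname{cov}(g\Delta'')\ge c\theta_{j+k}$; for $j+k=d$ the last inequality again reads $1\ge c$. Lemma~\ref{lem:submod} gives $c^2\eta^{-2k^2}\theta_j^2\le A^2\theta_j^2$,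 that is, $c\le A\eta^{k^2}\le A\eta<c$, a contradiction.
\end{proof}

\section{Construction of the path}\label{sec:construction}

We first prove Proposition~\ref{prop:onesided} at the fixed scale given by $r_0$ and $R$. The general case follows by applying the flow.

\begin{proposition}\label{prop:unit}
Let $h\in F^+$ and $u\in U$ with $uh\in F^+$ and $\rho(u,1)\le r_0$. Then there is a path $\psi:[0,1]\to U$ from $1$ to $u$ with $\rho(\psi(s),1)\le2R$ and $\psi(s)h\in F^+$ for all $s$.
\end{proposition}

\subsection{Good elements and the choice of constants}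

\begin{definition}\label{def:good}
Let $\kappa>0$, $A\ge1$. An element $g\in G$ is \emph{$(\kappa,A)$-good} if for all $j$ and $w\in\mathcal{W}_j$, the inequality $|gw|\le A\theta_j$ implies $|\pi(gw)|\ge\kappa|gw|$.
\end{definition}

The endpoints of the path cannot be moved, so they have to be good by themselves. They are, because a short sublattice that is almost entirely contracted would become too short a little later.

\begin{lemma}\label{lem:endpoints}
For $f\in F^+$ there is $\kappa(f)\in(0,1]$ such that for all $t\ge0$, all $j$ and all $w\in\mathcal{W}_j$ with $|g_tfw|\le1$ we have $|\pi(g_tfw)|\ge\kappa(f)|g_tfw|$.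
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mahler} there is $\varepsilon\in(0,1]$ with $|g_tfw|\ge\varepsilon$ for all $t\ge0$, $j$, $w$. Choose $\tau>0$ with $e^{-\ell\tau}=\varepsilon/2$. For $z=g_tfw$ with $|z|\le1$, \eqref{eq:weights} gives $\varepsilon\le|g_\tau z|\le e^{b\tau}|\pi z|+\varepsilon/2$, so $|\pi z|\ge e^{-b\tau}\varepsilon/2\ge(e^{-b\tau}\varepsilon/2)|z|$.
\end{proof}

Fix $h$ and $u$ as in Proposition~\ref{prop:unit}. We choose constants in the following order.
\begin{itemize}
\item[(C1)] $\kappa_0=\min(\kappa_1/M,\kappa(h),\kappa(uh))$, the margin at the vertices of the redrawn paths.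
\item[(C2)] $\kappa'$ is given by Lemma~\ref{lem:uniform}(b) for $\kappa=\kappa_0/M$, and $\kappa_*=\kappa'/M\le1$, the margin along the edges.
\item[(C3)] $T>0$ is so large that $\delta=4Re^{-\lambda T}$ satisfies $\delta\le R$, and $|xz-z|\le\frac14\kappa_*|z|$ for all $j$, $z\in V_j$ and $x\in U$ with $\rho(x,1)\le\delta$.
\item[(C4)] $c=\frac12\kappa_*e^{-bT}$.
\item[(C5)] $\eta\in(0,1)$ satisfies $\eta<c/(2M^3)$, $2M^3\eta^{d-1}<1$, and $2M^3\eta^{d-1}<|hw|$ for all $j$ and $w\in\mathcal{W}_j$.
\end{itemize}
The last condition can be met because $h\mathcal{W}_j$ consists of nonzero points of the lattice $h\bigwedge^j\mathbb{Z}^d$ in $V_j$. It says that nothing is short at time $0$. The factors $2M^3,2M^2,2M,2,1$ in the thresholds below leave room for the loss of a factor $M$, or $2$, each time an element is moved. By \eqref{eq:M},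
\begin{equation}\label{eq:simplemove}
g\text{ is }2M^3\text{-simple},\ \rho(x,1)\le2R\quad\Longrightarrow\quad xg\text{ is }2M^2\text{-simple, hence }2M\text{-simple}.
\end{equation}

\subsection{Four lemmas}

The first three lemmas concern a single lattice. They say that a simple element can be made good by a small move, that two nearby good elements can be joined through good elements, and that goodness survives a very small move.

\begin{lemma}[Vertices]\label{lem:vertex}
If $g$ is $2M^3$-simple, there is $x\in U$ with $\rho(x,1)\le r_0/3$ such that $xg$ is $(\kappa_0,2M^2)$-good.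
\end{lemma}

\begin{proof}
For each $j$, let $w_j\in\mathcal{W}_j$ satisfy $|gw_j|\le2M^3\theta_j$ and put $z_j=gw_j/|gw_j|$ if such $w_j$ exists; otherwise let $z_j\in D_j$ be arbitrary. Take $x$ from Lemma~\ref{lem:uniform}(a). If $|xgw|\le2M^2\theta_j$, then $|gw|\le2M^3\theta_j$ by \eqref{eq:M}, so $w=\pm w_j$ and $|\pi(xgw)|\ge\kappa_1|gw|\ge(\kappa_1/M)|xgw|\ge\kappa_0|xgw|$.
\end{proof}

\begin{lemma}[Edges]\label{lem:edge}
Let $g$ be $2M$-simple, let $x\in U$ with $\rho(x,1)\le r_0$, and suppose that $g$ and $xg$ are $(\kappa_0,2M^2)$-good. Then there is a path $\beta$ in $U$ from $1$ to $x$ such that $\rho(\beta(s),1)\le R$ and $\beta(s)g$ is $(\kappa_*,2)$-good for all $s$.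
\end{lemma}

\begin{proof}
For each $j$, let $w_j\in\mathcal{W}_j$ satisfy $|gw_j|\le2M\theta_j$ and put $z_j=gw_j/|gw_j|$ if such $w_j$ exists. Then $|\pi z_j|\ge\kappa_0$ because $g$ is good. Also $|xgw_j|\le2M^2\theta_j$, so $|\pi(xz_j)|\ge\kappa_0|xz_j|\ge\kappa_0/M$ because $xg$ is good. If there is no such $w_j$, put $z_j=e_1\wedge\dots\wedge e_j$. This vector has weight at least $s_j\ge0$ and is fixed by the upper triangular unipotent group $U$, so $|\pi z_j|=|\pi(xz_j)|=1$. Since $1,x\in Q'$, Lemma~\ref{lem:uniform}(b) gives a path $\beta$ in $Q$ from $1$ to $x$ with $|\pi(\beta(s)z_j)|\ge\kappa'$ for all $j$ and $s$, and $\rho(\beta(s),1)\le R$ by the choice of $R$. If $|\beta(s)gw|\le2\theta_j$, then $|gw|\le2M\theta_j$, so $w=\pm w_j$ and $|\pi(\beta(s)gw)|\ge\kappa'|gw|\ge(\kappa'/M)|\beta(s)gw|=\kappa_*|\beta(s)gw|$.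
\end{proof}

\begin{lemma}[Perturbation]\label{lem:perturb}
If $g$ is $(\kappa_*,2)$-good and $\rho(x,1)\le\delta$, then $xg$ is $(\kappa_*/2,1)$-good.
\end{lemma}

\begin{proof}
Let $z=gw$ and $z'=xz$ with $|z'|\le\theta_j$. By (C3), $|z'-z|\le\frac14\kappa_*|z|\le\frac14|z|$, so $\frac34|z|\le|z'|\le\frac54|z|$. Then $|z|\le\frac43\theta_j\le2\theta_j$, hence $|\pi z|\ge\kappa_*|z|$ and $|\pi z'|\ge|\pi z|-|z'-z|\ge\frac34\kappa_*|z|\ge\frac34\cdot\frac45\kappa_*|z'|\ge\frac12\kappa_*|z'|$.
\end{proof}

The fourth lemma brings in the flow. For $v\in U$ and integers $n\ge0$ put $h_n(v)=g_{nT}vh$. Goodness up to time $nT$ gives a lower bound up to time $(n+1)T$. This extra step drives the induction.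

\begin{lemma}[Safety]\label{lem:safety}
Let $v\in U$ with $\rho(v,1)\le2R$, and suppose $h_m(v)$ is $(\kappa_*/2,1)$-good for $0\le m\le n$. Then $|h_m(v)w|\ge c\theta_j$ for all $0\le m\le n+1$, all $j$ and all $w\in\mathcal{W}_j$.
\end{lemma}

\begin{proof}
Fix $j$, $w$ and $m$. If $|h_m(v)w|>\theta_j$ there is nothing to prove, as $c\le1$. So let $|h_m(v)w|\le\theta_j$. By \eqref{eq:M} and (C5), $|h_0(v)w|\ge|hw|/M>\eta^{d-1}\ge\theta_j$. Let $m_1<m$ be the largest index with $|h_{m_1}(v)w|>\theta_j$, and let $z=h_{m_1+1}(v)w$. Then $e^{-bT}\theta_j\le|z|\le\theta_j$ by \eqref{eq:weights}. If $m=m_1+1$, we are done since $c\le e^{-bT}$. Otherwise $m_1+1\le n$, so goodness gives $|\pi z|\ge\frac12\kappa_*|z|\ge c\theta_j$. With $t=(m-m_1-1)T\geq 0$ we obtain $|h_m(v)w|=|g_tz|\ge|\pi g_tz|=|g_t\pi z|\ge|\pi z|\ge c\theta_j$.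
\end{proof}

\subsection{The induction}

At time $nT$ we measure distances in $U$ by $\rho_n(v,v')=\rho(\varphi_{nT}v,\varphi_{nT}v')$. By \eqref{eq:contract}, $\rho_k\le e^{-\lambda T(n-k)}\rho_n$ for $k\le n$. For $v,v',x\in U$,
\begin{equation}\label{eq:renorm}
v'=\varphi_{-nT}(x)\,v\quad\Longrightarrow\quad h_n(v')=x\,h_n(v)\quad\text{and}\quad\rho_n(v',v)=\rho(x,1),
\end{equation}
since $g_{nT}\varphi_{-nT}(x)=xg_{nT}$, $\varphi_{nT}(v')=x\varphi_{nT}(v)$, and $\rho$ is right invariant. Any two points $v,v'$ are related in this way, with $x=\varphi_{nT}(v'v^{-1})$.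

We construct paths $\psi_n:[0,1]\to U$, $n\ge0$, from $1$ to $u$ such that for all $s$:
\begin{itemize}
\item[(i)] $\rho(\psi_0(s),1)\le R$, and $\rho_n(\psi_n(s),\psi_{n-1}(s))\le2R$ for $n\ge1$;
\item[(ii)] $h_n(\psi_n(s))$ is $(\kappa_*,2)$-good.
\end{itemize}
By Lemma~\ref{lem:endpoints}, (C1) and the inequality $2M^2\theta_j\le1$ from (C5), the elements $h_n(1)=g_{nT}h$ and $h_n(u)=g_{nT}uh$ are $(\kappa_0,2M^2)$-good for every $n\ge0$.

\emph{The path $\psi_0$.} By (C5) no $w$ satisfies $|hw|\le2M\theta_j$, so $h$ is $2M$-simple. Let $\psi_0$ be the path given by Lemma~\ref{lem:edge} for $g=h$ and $x=u$.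

\emph{What $\psi_0,\dots,\psi_n$ give.} For $0\le k\le l\le n$, property (i) and $e^{-\lambda T}\le\frac14$ imply
\begin{equation}\label{eq:sum}
\rho_k(\psi_l(s),\psi_k(s))\le\sum_{i=k+1}^{l}\rho_k(\psi_i(s),\psi_{i-1}(s))\le\sum_{i\ge1}2Re^{-\lambda Ti}\le4Re^{-\lambda T}=\delta .
\end{equation}
With $k=0$ we get $\rho(\psi_n(s),1)\le R+\delta\le2R$. By (ii) for $\psi_k$, \eqref{eq:renorm}, \eqref{eq:sum} and Lemma~\ref{lem:perturb}, the element $h_k(\psi_n(s))$ is $(\kappa_*/2,1)$-good for $0\le k\le n$. Lemma~\ref{lem:safety} gives $|h_{n+1}(\psi_n(s))w|\ge c\theta_j$ for all $j$ and $w$. Lemma~\ref{lem:unique}, with $A=2M^3$ and (C5), shows that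
\begin{equation}\label{eq:star}
h_{n+1}(\psi_n(s))\text{ is }2M^3\text{-simple for every }s.
\end{equation}

\emph{The path $\psi_{n+1}$.} We cut $\psi_n$ into pieces that are small at the scale $\rho_{n+1}$, move the cut points to good positions, and join consecutive ones by new edges. By uniform continuity there are $0=\tau_0<\dots<\tau_N=1$ such that each $\psi_n([\tau_i,\tau_{i+1}])$ has $\rho_{n+1}$-diameter at most $r_0/3$. Put $x_0=x_N=1$. For $0<i<N$ let $x_i$ be given by Lemma~\ref{lem:vertex} for $g=h_{n+1}(\psi_n(\tau_i))$, which applies by \eqref{eq:star}. Define the vertices $v_i=\varphi_{-(n+1)T}(x_i)\,\psi_n(\tau_i)$, so that $v_0=1$ and $v_N=u$. By \eqref{eq:renorm}, $h_{n+1}(v_i)=x_i\,h_{n+1}(\psi_n(\tau_i))$ and $\rho_{n+1}(v_i,\psi_n(\tau_i))\le r_0/3$. Each $h_{n+1}(v_i)$ is $(\kappa_0,2M^2)$-good, by Lemma~\ref{lem:vertex} for $0<i<N$ and by the remark on the endpoints for $i=0,N$. Each $h_{n+1}(v_i)$ is $2M$-simple by \eqref{eq:star} and \eqref{eq:simplemove}. The triangle inequality gives $\rho_{n+1}(v_i,v_{i+1})\le r_0$, so $x=\varphi_{(n+1)T}(v_{i+1}v_i^{-1})$ satisfies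 $\rho(x,1)\le r_0$ and $h_{n+1}(v_{i+1})=x\,h_{n+1}(v_i)$. Apply Lemma~\ref{lem:edge} to $g=h_{n+1}(v_i)$ and this $x$, parametrize the resulting path $\beta_i$ by $[\tau_i,\tau_{i+1}]$, and set
\[
\psi_{n+1}(s)=\varphi_{-(n+1)T}(\beta_i(s))\,v_i,\qquad s\in[\tau_i,\tau_{i+1}].
\]
This piece runs from $v_i$ to $v_{i+1}$, so $\psi_{n+1}$ is a path from $1$ to $u$. By \eqref{eq:renorm}, $h_{n+1}(\psi_{n+1}(s))=\beta_i(s)h_{n+1}(v_i)$, which is (ii), and $\rho_{n+1}(\psi_{n+1}(s),v_i)\le R$. Passing through $v_i$ and $\psi_n(\tau_i)$, we get
\[
\rho_{n+1}(\psi_{n+1}(s),\psi_n(s))\le R+\tfrac{r_0}{3}+\tfrac{r_0}{3}\le2R,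
\]
which is (i). The induction is complete.

\subsection{The limit and the change of scale}

\begin{proof}[End of the proof of Proposition~\ref{prop:unit}]
By (i), $\rho(\psi_{n}(s),\psi_{n-1}(s))\le2Re^{-\lambda Tn}$. Since $\rho$ is complete, $\psi_n$ converges uniformly to a path $\psi$ from $1$ to $u$ with $\rho(\psi(s),1)\le2R$. Letting $l\to\infty$ in \eqref{eq:sum} gives $\rho_k(\psi(s),\psi_k(s))\le\delta$ for every $k$, so $h_k(\psi(s))$ is $(\kappa_*/2,1)$-good for every $k$ by (ii) and Lemma~\ref{lem:perturb}. By Lemma~\ref{lem:safety}, $|g_{kT}\psi(s)hw|\ge c\theta_1$ for all $k\ge0$ and $w\in\mathcal{W}_1$. For $kT\le t\le(k+1)T$, \eqref{eq:weights} gives $|g_t\psi(s)hw|\ge e^{-bT}c\theta_1$. So $\psi(s)h\in F^+$ by Lemma~\ref{lem:mahler}.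
\end{proof}

The constants (C1)--(C5) depend on $h$ and $u$, but the radii $r_0$ and $2R$ do not. This gives the uniformity in Proposition~\ref{prop:onesided}.

\begin{proof}[Proof of Proposition~\ref{prop:onesided}]
Let $h,uh\in F^+$, and let $\tau\in\mathbb{R}$ satisfy $\rho(\varphi_\tau(u),1)\le r_0$. The elements $g_\tau h$ and $\varphi_\tau(u)g_\tau h=g_\tau uh$ lie in $F^+$ by Lemma~\ref{lem:groups}(a). Proposition~\ref{prop:unit} gives a path $\psi'$ from $1$ to $\varphi_\tau(u)$ with $\rho(\psi'(s),1)\le2R$ and $\psi'(s)g_\tau h\in F^+$. Then $\psi=\varphi_{-\tau}\circ\psi'$ runs from $1$ to $u$, and $\psi(s)h=g_{-\tau}\psi'(s)g_\tau h\in F^+$. By \eqref{eq:contract}, every sufficiently negative $\tau$ is admissible for a given $u$, which proves the first statement. For the second, choose $\tau\ge0$ so large that the ball $\{v:\rho(v,1)\le2Re^{-\lambda\tau}\}$ lies in $N$, and let $N'=\{v\in U:\rho(\varphi_\tau(v),1)\le r_0\}$. This is a neighborhood of $1$ that does not depend on $h$, and it lies in that ball by \eqref{eq:contract}. For $u\in N'$ this $\tau$ is admissible, and $\rho(\psi(s),1)\le2Re^{-\lambda\tau}$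 by \eqref{eq:contract}, so $\psi$ stays in $N$.
\end{proof}

With the reduction of Section~\ref{sec:reduction}, this completes the proof of part (I) of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{CH}
Jon Chaika and Sebastian Hensel,
\emph{The set of uniquely ergodic IETs is path-connected},
arXiv:1405.0767 (2014).

\end{thebibliography}
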